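\title{Connected pairs that are Ramsey equivalent to a pair of cliques}

\begin{abstract}
A graph $F$ is Ramsey for a pair of graphs $(G,H)$ if every red/blue-coloring of the edges of $F$ contains a red copy of $G$ or a blue copy of $H$, and two pairs are Ramsey equivalent if they have the same Ramsey graphs. We prove that for $s,t\ge 2$ the only pairs of connected graphs that are Ramsey equivalent to $(K_s,K_t)$ are $(K_s,K_t)$ and $(K_t,K_s)$. The case $s=t$ answers in the negative a question of Boyadzhiyska, Clemens, Gupta and Rollin. For $s,t\ge3$ and arbitrary $G$ and $H$ we show that, up to the order of the pair, equivalence forces $K_s$ to be a component of $G$ and $K_t$ to be a component of $H$. The proof rests on an induced Ramsey lemma for graphs with two types of edges that creates no new cliques.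
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple. For graphs $F$, $G$, $H$ we write $F\to(G,H)$, and say that $F$ is \emph{Ramsey for the pair} $(G,H)$, if every red/blue-coloring of the edges of $F$ yields a copy of $G$ with all edges red or a copy of $H$ with all edges blue; copies need not be induced. Let $\mathcal{R}(G,H)$ be the set of all graphs $F$ with $F\to(G,H)$. Two pairs are \emph{Ramsey equivalent}, written $(G,H)\sim(G',H')$, if $\mathcal{R}(G,H)=\mathcal{R}(G',H')$.

Let $K_t$ be the complete graph on $t$ vertices. Ramsey's theorem says that $K_n\to(K_s,K_t)$ for large $n$, and the Ramsey number $R(s,t)$ is the least such $n$. This number records which \emph{complete} graphs lie in $\mathcal{R}(K_s,K_t)$; the whole class records much more, and one can ask whether it records enough to recover the pair. In the simplest case it is easy to describe: a coloring without a red $K_2$ is the all-blue coloring, so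
\begin{equation}\label{eq:K2}
\mathcal{R}(K_2,K_t)=\{F: F \text{ contains } K_t\}.
\end{equation}
Some information is certainly lost. Exchanging the colors gives $(G,H)\sim(H,G)$, so the order of the pair is invisible. A few isolated vertices are invisible as well: for $t\ge3$ the pair $(K_t,K_t)$ is equivalent to the pair in which an isolated vertex is added to the second clique (Proposition~\ref{prop:isolated}). So one restricts to connected graphs. It is known that no connected graph $H\neq K_t$ satisfies $(H,H)\sim(K_t,K_t)$. The following question was posed by Boyadzhiyska, Clemens, Gupta and Rollin~\cite{BCGR}.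

\begin{quote}
\emph{Are there an integer $t\ge2$ and connected graphs $G$ and $H$, not both equal to $K_t$, such that $(G,H)\sim(K_t,K_t)$?}
\end{quote}

The symmetric result does not tell us what to expect, because a pair has a freedom that a single graph lacks. Making $G$ smaller can only enlarge $\mathcal{R}(G,H)$, making $H$ larger can only shrink it, and the two effects might cancel. On complete graphs they can cancel exactly: for $\rho=R(t,t)$, equation~\eqref{eq:K2} shows that $K_n\to(K_2,K_\rho)$ if and only if $n\ge\rho$, that is, if and only if $K_n\to(K_t,K_t)$. Nevertheless the answer is no, and it is no for every pair of cliques.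

\begin{theorem}\label{thm:A}
Let $s,t\ge2$ and let $G$ and $H$ be connected graphs. Then $(G,H)\sim(K_s,K_t)$ if and only if $(G,H)=(K_s,K_t)$ or $(G,H)=(K_t,K_s)$. In particular, if $G$ and $H$ are connected and $(G,H)\sim(K_t,K_t)$, then $G=H=K_t$.
\end{theorem}

For $s,t\ge3$ this follows from a statement that does not assume connectivity. We write $\sqcup$ for disjoint union and $G\subseteq H$ if $H$ contains a copy of $G$.

\begin{theorem}\label{thm:B}
Let $s,t\ge3$, let $\rho=R(s,t)$, and let $G$ and $H$ be arbitrary graphs with $(G,H)\sim(K_s,K_t)$. Then, after possibly interchanging $G$ and $H$,
\[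
G=K_s\sqcup G_0,\qquad H=K_t\sqcup H_0,\qquad K_s\not\subseteq G_0,\qquad K_t\not\subseteq H_0,
\]
where $G_0$ and $H_0$ may be empty, and $|V(G)|,|V(H)|\le\rho$.
\end{theorem}

To show that two pairs are not equivalent one needs a graph that is Ramsey for one pair and not for the other. A pair $(G,H)$ can differ from $(K_s,K_t)$ in two ways. It may fail to contain the two cliques; then we build a graph in $\mathcal{R}(G,H)\setminus\mathcal{R}(K_s,K_t)$ (Section~\ref{sec:contain}). Or it may contain them with something attached; then we need a graph in $\mathcal{R}(K_s,K_t)\setminus\mathcal{R}(G,H)$. A connected graph that properly contains $K_t$ contains $K_t\cdot K_2$, the graph obtained from $K_t$ by adding one pendant edge, so one graph $F$ serves for all such pairs. In a colored graph, the \emph{blue graph} is the spanning subgraph formed by the blue edges.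

\begin{theorem}\label{thm:C}
For $s,t\ge3$ there is a graph $F$ with $F\to(K_s,K_t)$ that has a red/blue-coloring without a red $K_s$ in which every blue $K_t$ is a whole component of the blue graph. In particular, $F\not\to(K_s,K_t\cdot K_2)$.
\end{theorem}

Section~\ref{sec:basic} collects elementary facts. Section~\ref{sec:triangle} works out Theorem~\ref{thm:C} for triangles, which shows the idea and the tool that is needed. That tool, used for both separating graphs, is Lemma~\ref{lem:pattern} in Section~\ref{sec:pattern}. Theorem~\ref{thm:C} is proved in Section~\ref{sec:pendant}, and Theorems~\ref{thm:A} and~\ref{thm:B} in Section~\ref{sec:final}.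

\section{First properties of Ramsey classes}\label{sec:basic}

Graphs have at least one vertex, except for $G_0$ and $H_0$ in Theorem~\ref{thm:B}. We write $[n]=\{1,\dots,n\}$, and $\omega(F)$ and $\chi(F)$ for the clique number and the chromatic number of $F$. A \emph{coloring} of a graph is a red/blue-coloring of its edges unless vertices are mentioned. A coloring is \emph{$(s,t)$-good} if it has no red $K_s$ and no blue $K_t$; thus $F\notin\mathcal{R}(K_s,K_t)$ exactly when $F$ has an $(s,t)$-good coloring. Two facts follow directly from the definitions and are used throughout.
\begin{itemize}
\item \emph{Symmetry:} $\mathcal{R}(G,H)=\mathcal{R}(H,G)$. In particular, $(G,H)\sim(K_s,K_t)$ implies $(H,G)\sim(K_s,K_t)$.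
\item \emph{Monotonicity:} if $G'\subseteq G$ and $H'\subseteq H$, then $\mathcal{R}(G,H)\subseteq\mathcal{R}(G',H')$; and if $F\subseteq F'$ and $F\in\mathcal{R}(G,H)$, then $F'\in\mathcal{R}(G,H)$.
\end{itemize}

\begin{lemma}\label{lem:basic}
Let $s,t\ge2$ and $\rho=R(s,t)$.
\begin{enumerate}
\item[(i)] Every $F\in\mathcal{R}(K_s,K_t)$ has $\chi(F)\ge\rho$, and so has at least $\rho$ vertices.
\item[(ii)] If $s,t\ge3$, then $\rho>\max(s,t)$.
\item[(iii)] If $(G,H)\sim(K_s,K_t)$, then each of $G$ and $H$ has an edge, and every $F\in\mathcal{R}(K_s,K_t)$ contains both $G$ and $H$. In particular $G,H\subseteq K_\rho$.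
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Suppose that $c\colon V(F)\to[\rho-1]$ is a proper vertex coloring. By the minimality of $\rho$, the complete graph on $[\rho-1]$ has an $(s,t)$-good coloring $\psi$. Give each edge $uv$ of $F$ the color $\psi(c(u)c(v))$. The map $c$ is injective on every clique, so it sends a monochromatic clique of $F$ to a clique of the same size and color under $\psi$. Hence this coloring of $F$ is $(s,t)$-good and $F\notin\mathcal{R}(K_s,K_t)$.

(ii) By symmetry let $s\le t$. Color one edge of $K_t$ red and all others blue. There is no blue $K_t$, and no red $K_s$ since $s\ge3$. So $K_t\not\to(K_s,K_t)$, and $\rho>t$ by monotonicity.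

(iii) If $G$ had no edge, the edgeless graph on $|V(G)|$ vertices would be Ramsey for $(G,H)$, while it is not Ramsey for $(K_s,K_t)$. The same holds for $H$. Now let $F\in\mathcal{R}(K_s,K_t)=\mathcal{R}(G,H)$. The all-red coloring of $F$ has no blue $H$, because $H$ has an edge, so it has a red $G$. The all-blue coloring gives $H\subseteq F$ in the same way.
\end{proof}

These facts already show that connectivity cannot be dropped in Theorem~\ref{thm:A}. Let $aK_1$ denote $a$ isolated vertices.

\begin{proposition}\label{prop:isolated}
Let $s,t\ge3$, $\rho=R(s,t)$ and $a,b\ge0$. Then $(K_s\sqcup aK_1,\,K_t\sqcup bK_1)\sim(K_s,K_t)$ if and only if $s+a\le\rho$ and $t+b\le\rho$. In particular, $(K_t,K_t\sqcup K_1)\sim(K_t,K_t)$ for $t\ge3$.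
\end{proposition}

\begin{proof}
If the pairs are equivalent, both graphs are subgraphs of $K_\rho$ by Lemma~\ref{lem:basic}(iii), which gives the two bounds. Conversely, assume the bounds. Every $F\in\mathcal{R}(K_s,K_t)$ has at least $\rho$ vertices by Lemma~\ref{lem:basic}(i), so a red $K_s$ in $F$ extends to a red $K_s\sqcup aK_1$ by any $a$ further vertices, and a blue $K_t$ extends to a blue $K_t\sqcup bK_1$. The reverse inclusion is monotonicity. The last statement follows from Lemma~\ref{lem:basic}(ii).
\end{proof}

\section{The pendant edge for triangles}\label{sec:triangle}

Let $s=t=3$. We want a graph $F$ in which a monochromatic triangle is unavoidable, but in which the damage can be confined to blue triangles that touch no other blue edge. The plan is to designate certain triangles, called clusters, to be blue, to join them to the rest of the graph by red edges, and to make the rest so rigid that no coloring does better.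

Let $N$ be a triangle-free graph with $\chi(N)\ge4$; such a graph exists by Theorem~\ref{thm:EH} below with $n=2$, $r=3$, $g=4$. Add a triangle $v_1v_2v_3$, the cluster, and join each $v_i$ to every vertex of $N$.

\emph{If all edges of $N$ have the same color, there is a monochromatic triangle.} By symmetry let $N$ be blue. Let $B_i$ be the set of vertices of $N$ joined to $v_i$ in blue. If $B_i$ contains an edge, that edge and $v_i$ form a blue triangle. Otherwise $B_1,B_2,B_3$ are independent sets, and since $\chi(N)\ge4$ they miss a vertex $w$, which is joined in red to $v_1,v_2,v_3$. A red edge $v_iv_j$ now gives the red triangle $wv_iv_j$, and if there is no such edge, the cluster is a blue triangle.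

It remains to force a monochromatic $N$. Any large complete graph would do that, but it would also contain blue triangles that we cannot control. What is needed is a \emph{triangle-free} graph $W$ such that every coloring of $W$ has a monochromatic induced copy of $N$; Lemma~\ref{lem:pattern} provides one. Let $F$ be obtained from $W$ by attaching a separate cluster to every induced copy of $N$. Then $F\to(K_3,K_3)$ by the previous paragraph. Now color $W$ blue, the clusters blue, and the edges between them red. The red graph is bipartite, so it has no triangle. Since $W$ is triangle-free and each cluster is a component of the blue graph, the blue triangles are exactly the clusters. This is Theorem~\ref{thm:C} for $s=t=3$.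

For larger cliques one thing changes. The vertex $w$ served as a red $K_{s-2}$, which a red edge of the cluster completes to a red $K_s$, and an edge inside $B_i$ served as a blue $K_{t-1}$, which $v_i$ completes to a blue $K_t$. For $s\ge4$ a red $K_{s-2}$ has edges, so $N$ must carry red and blue edges in a prescribed pattern, and $W$ must force this pattern and not just a monochromatic copy. No graph can force it outright, since $W$ may be colored all red. But it is possible to force each of the two kinds of edges to be monochromatic, which leaves four cases to handle.

\section{An induced Ramsey lemma for patterned graphs}\label{sec:pattern}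

A \emph{patterned graph} is a graph each of whose edges has \emph{type~1} or \emph{type~2}. A \emph{clique} of a patterned graph is a complete subgraph together with its types, and a \emph{type-$\tau$ $K_m$} is a clique on $m$ vertices all of whose edges have type $\tau$. Isomorphisms of patterned graphs preserve types. An \emph{induced copy} of $X$ in $W$ is an injection $V(X)\to V(W)$ that is an isomorphism onto the patterned subgraph of $W$ induced by its image. A composition of induced copies is an induced copy. Types are part of the structure and colors are chosen by an adversary; the \emph{natural coloring} of a patterned graph colors type~1 red and type~2 blue.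

\begin{lemma}\label{lem:pattern}
For every patterned graph $X$ there is a patterned graph $W$ such that
\begin{enumerate}
\item[(a)] every clique of $W$ on at least $3$ vertices is isomorphic to a clique of $X$;
\item[(b)] for every coloring $\varphi$ of $W$ there are colors $c_1,c_2$ and an induced copy of $X$ in $W$ in which every type-1 edge has color $c_1$ and every type-2 edge has color $c_2$.
\end{enumerate}
\end{lemma}

Property (b) alone, without the word ``induced'', is Ramsey's theorem in disguise; the content is that (a) holds at the same time. We first make monochromatic only the type-1 edges between two fixed independent sets, then iterate over all pairs of such sets, and finally use Ramsey's theorem to make the colors of different pairs agree.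

A \emph{$p$-partite} patterned graph comes with a fixed partition $V_1,\dots,V_p$ of its vertex set into independent sets, its \emph{classes}. Copies between $p$-partite patterned graphs are required to map each class into the class with the same index.

We recall the Hales--Jewett theorem. Let $A$ be a finite nonempty set and $d\ge1$. A \emph{line} in $A^d$ is given by a pair $L=(M,(a_k)_{k\in[d]\setminus M})$ with $\emptyset\ne M\subseteq[d]$ and $a_k\in A$; its \emph{words} are $w_L(a)$, $a\in A$, where $w_L(a)_k=a$ for $k\in M$ and $w_L(a)_k=a_k$ for $k\notin M$. The theorem states that for every $A$ there is $d$ such that in every coloring of $A^d$ with two colors some line has all its words of the same color. We take for $A$ the set of edges to be made monochromatic. In a $d$-fold product of the bipartite graph between two classes, the edges are words, and a line is a copy of the original bipartite graph.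

\begin{example}\label{ex:tags}
Let $P$ be the path $y\,x\,z\,y'\,x'$ with all edges of type~1 and classes $V_1=\{x,x'\}$, $V_2=\{y,y'\}$, $V_3=\{z\}$. We want a triangle-free graph $P'$ such that every coloring has a copy of $P$ whose two edges between the first two classes have the same color. Let $A=\{a,b\}$ with $a=(x,y)$ and $b=(x',y')$. Here $d=2$ suffices: two of the words $aa,ab,bb$ have the same color, and any two of them form a line. Put $V_1'=V_1^2$ and $V_2'=V_2^2$, and join two vectors if they are adjacent in both coordinates. This gives four disjoint edges, one for each word:
\[
aa:\ xx\text{--}yy,\qquad ab:\ xx'\text{--}yy',\qquad ba:\ x'x\text{--}y'y,\qquad bb:\ x'x'\text{--}y'y'.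
\]
Each line selects two edges that play the roles of $xy$ and $x'y'$, and we must add a vertex in the role of $z$. For the line $\{aa,ab\}$ it is adjacent to $xx$ and $yy'$; for the line $\{ab,bb\}$ it is adjacent to $xx'$ and $y'y'$. A single vertex serving both lines would be adjacent to $xx'$ and to $yy'$, which are adjacent, and so would create a triangle that $P$ does not have. Giving every line its own private copy of $z$ avoids this.
\end{example}

\begin{lemma}\label{lem:step}
Let $P$ be a $p$-partite patterned graph with classes $V_1,\dots,V_p$, and let $1\le i<j\le p$. There is a $p$-partite patterned graph $P'$ such that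
\begin{enumerate}
\item[(a$'$)] every clique of $P'$ on at least $3$ vertices is isomorphic to a clique of $P$;
\item[(b$'$)] for every coloring $\varphi$ of $P'$ there is an induced copy of $P$ in $P'$ whose type-1 edges between classes $i$ and $j$ all have the same color.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $A$ be the set of pairs $(x,y)\in V_i\times V_j$ such that $xy$ is a type-1 edge. If $A=\emptyset$, take $P'=P$. Otherwise let $d$ be given by the Hales--Jewett theorem for $A$, and for a line $L=(M,(a_k)_{k\notin M})$ write $a_k=(b_k,c_k)$.

\emph{Vertices.} Put $V_i'=V_i^d$ and $V_j'=V_j^d$. For $l\ne i,j$ let $V_l'$ consist of all pairs $(u,L)$ with $u\in V_l$ and $L$ a line; we say that $(u,L)$ is \emph{tagged} by $L$. For each line $L$ define $f_L\colon V(P)\to V(P')$ as follows: for $x\in V_i$, $y\in V_j$ and $u\in V_l$ with $l\ne i,j$,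
\[
f_L(x)_k=\begin{cases}x,&k\in M,\\ b_k,&k\notin M,\end{cases}
\qquad
f_L(y)_k=\begin{cases}y,&k\in M,\\ c_k,&k\notin M,\end{cases}
\qquad
f_L(u)=(u,L).
\]
The map $f_L$ preserves classes, and it is injective because $M\ne\emptyset$.

\emph{Edges between $V_i'$ and $V_j'$.} Join $(x_k)_{k\in[d]}\in V_i'$ and $(y_k)_{k\in[d]}\in V_j'$ if $x_ky_k$ is an edge of $P$ for every $k$. The edge has type~1 if all $x_ky_k$ have type~1, and type~2 otherwise. Thus the type-1 edges between $V_i'$ and $V_j'$ correspond bijectively to the words $((x_k,y_k))_k\in A^d$.

\emph{All other edges.} For each line $L$ and each edge $uv$ of $P$ that does not join $V_i$ to $V_j$, let $f_L(u)f_L(v)$ be an edge of the same type as $uv$. Since the classes of $P$ are independent, $u$ or $v$ lies outside $V_i\cup V_j$, so the new edge has an end tagged by $L$. The tag determines $L$, and then injectivity of $f_L$ determines $\{u,v\}$. Hence the type is well defined, and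
\begin{equation}\label{eq:tag}
\text{all neighbors of a vertex tagged by $L$ lie in the image of $f_L$.}
\end{equation}
Every edge of $P'$ joins two different classes, so $P'$ is $p$-partite.

\emph{Each $f_L$ is an induced copy of $P$.} Let $u,v\in V(P)$ be distinct. If they lie in the same class, neither $uv$ nor $f_L(u)f_L(v)$ is an edge. If one of them lies outside $V_i\cup V_j$, then $f_L(u)f_L(v)$ contains a vertex tagged by $L$, so by the previous paragraph it is an edge exactly when $uv$ is, with the same type. The remaining case is a pair $x\in V_i$, $y\in V_j$. The coordinates $k\notin M$ of $f_L(x)$ and $f_L(y)$ give the type-1 edges $b_kc_k$, and the coordinates $k\in M$, of which there is at least one, give the pair $xy$. So $f_L(x)f_L(y)$ is an edge if and only if $xy$ is, and it has type~2 if and only if $xy$ has type~2.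

\emph{Property (a$'$).} A clique on at least $3$ vertices meets each class at most once, so it contains a tagged vertex, say tagged by $L$. By~\eqref{eq:tag} the clique lies in the image of $f_L$, so it is isomorphic to a clique of $P$.

\emph{Property (b$'$).} Color each word of $A^d$ by the $\varphi$-color of the corresponding type-1 edge, and let $L$ be a monochromatic line. The type-1 edges of the copy $f_L$ between classes $i$ and $j$ are the edges $f_L(x)f_L(y)$ with $(x,y)\in A$, and $f_L(x)f_L(y)$ corresponds to the word $w_L((x,y))$. So they all have the same color.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:pattern}]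
\emph{Reduction to one type.} For $\tau\in\{1,2\}$ let (b$_\tau$) be the weaker form of (b) in which only the type-$\tau$ edges of the copy are required to have a common color. Suppose that for each $\tau$ the lemma holds with (b$_\tau$) in place of (b). Apply it with $\tau=1$ to $X$ to get $X'$, and then with $\tau=2$ to $X'$ to get $W$. A clique of $W$ on at least $3$ vertices is isomorphic to a clique of $X'$, hence to a clique of $X$. Given $\varphi$, there is an induced copy of $X'$ in $W$ whose type-2 edges have a common color, and inside it an induced copy of $X$ whose type-1 edges have a common color; the type-2 edges of the latter are type-2 edges of the former. This proves (b). The two types play symmetric roles, so it suffices to treat $\tau=1$.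

\emph{Construction.} Let $n=|V(X)|$. If $n=1$, take $W=X$. Otherwise let $p=R(n,n)$. We do not know in advance which classes will turn out to be useful, so we place a copy of $X$ on every choice of $n$ classes: let $P_0$ be the disjoint union of copies $X_S$ of $X$, one for each $n$-element set $S\subseteq[p]$, where $X_S$ has exactly one vertex in class $l$ for each $l\in S$. Then $P_0$ is $p$-partite. Let $e_1,\dots,e_m$ be the $2$-element subsets of $[p]$, let $P_h$ be obtained from $P_{h-1}$ by Lemma~\ref{lem:step} with $\{i,j\}=e_h$, and put $W=P_m$. Every clique of $P_0$ lies in one $X_S$, so (a) follows by applying (a$'$) $m$ times.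

\emph{Property (b$_1$).} Given $\varphi$, apply (b$'$) for $h=m,m-1,\dots,1$ to find induced copies of $P_{m-1},P_{m-2},\dots,P_0$ in $W$, each inside the previous one, such that in the copy of $P_{h-1}$ the type-1 edges between the two classes in $e_h$ have a common color. Copies preserve classes and types, so this property passes to the final copy of $P_0$, for every $h$. There the color of a type-1 edge depends only on the pair of classes that it joins. This defines a coloring of the complete graph on $[p]$, taken to be arbitrary on pairs that carry no type-1 edge. By the choice of $p$ there is an $n$-element set $S$ all of whose pairs have the same color. Then all type-1 edges of the image of $X_S$ have this color, and this image is an induced copy of $X$ in $W$.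
\end{proof}

For $s,t\ge3$, call a patterned graph \emph{$(s,t)$-free} if it has no type-1 $K_s$ and no type-2 $K_t$, that is, if its natural coloring is $(s,t)$-good. Property (a) shows that
\begin{equation}\label{eq:free}
\text{if $X$ is $(s,t)$-free, then so is the graph $W$ of Lemma~\ref{lem:pattern}.}
\end{equation}
A disjoint union of $(s,t)$-free patterned graphs is $(s,t)$-free. With a single type, the lemma gives a Ramsey graph whose clique number is as small as possible.

\begin{corollary}[Folkman]\label{cor:folkman}
For $s,t\ge3$ there is a graph $F\to(K_s,K_t)$ with $\omega(F)\le\max(s,t)$.
\end{corollary}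

\begin{proof}
Let $T=\max(s,t)$ and apply Lemma~\ref{lem:pattern} to $X=K_T$ with all edges of type~1. By (a), $\omega(W)\le T$. By (b), every coloring of $W$ has a monochromatic $K_T$, which contains a red $K_s$ or a blue $K_t$.
\end{proof}

For example, when $t\ge3$ this graph separates the pairs $(K_2,K_\rho)$ and $(K_t,K_t)$ from the introduction: it has clique number at most $t<\rho$, so by~\eqref{eq:K2} it is not Ramsey for $(K_2,K_\rho)$.

\section{Proof of Theorem~\ref{thm:C}}\label{sec:pendant}

We first need the patterned graph that replaces the triangle-free graph of chromatic number at least $4$. Its cliques must be small enough that the intended coloring has no red $K_s$ through a cluster vertex and no blue $K_t$, and yet no partition of its vertices into few parts may destroy the cliques that are one vertex smaller. Sparse hypergraphs of large chromatic number give this.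

An \emph{$n$-uniform hypergraph} is a finite set of vertices with a family of $n$-element subsets, the hyperedges. It has \emph{chromatic number greater than $r$} if every coloring of its vertices with $r$ colors has a monochromatic hyperedge. A \emph{cycle of length $k\ge2$} consists of distinct vertices $u_1,\dots,u_k$ and distinct hyperedges $e_1,\dots,e_k$ with $u_h,u_{h+1}\in e_h$ for all $h$, where $u_{k+1}=u_1$. Having no cycle of length $2$ means that two hyperedges share at most one vertex.

\begin{theorem}[Erd\H{o}s and Hajnal~\cite{EH}; see also Lov\'asz~\cite{Lov}]\label{thm:EH}
For all $n\ge2$, $r\ge1$ and $g$ there is an $n$-uniform hypergraph with chromatic number greater than $r$ and no cycle of length less than $g$.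
\end{theorem}

\begin{lemma}\label{lem:N}
Let $s,t\ge3$ and $r\ge1$. There is a patterned graph $N$ with no type-1 $K_{s-1}$ and no type-2 $K_t$ such that in every coloring of $V(N)$ with $r$ colors some color class contains the vertex sets of both a type-1 $K_{s-2}$ and a type-2 $K_{t-1}$.
\end{lemma}

\begin{proof}
Let $Y$ be the disjoint union of a type-1 $K_{s-2}$ and a type-2 $K_{t-1}$, and let $n=|V(Y)|=s+t-3\ge3$. Take an $n$-uniform hypergraph with chromatic number greater than $r$ and no cycle of length $2$ or $3$. Let $N$ have the same vertex set, and place a copy of $Y$ on each hyperedge. Two hyperedges share at most one vertex, so each edge of $N$ comes from exactly one hyperedge and has a well-defined type, and each hyperedge induces exactly its copy of $Y$.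

Every clique $Q$ of $N$ on at least $2$ vertices lies in one hyperedge. Indeed, let $u,v\in Q$ be distinct and let $e$ be the hyperedge containing $uv$. Suppose that $w\in Q\setminus e$, and let $e'$ and $e''$ be the hyperedges containing $uw$ and $vw$. Both differ from $e$, since they contain $w$. Also $e'\ne e''$, since otherwise $e$ and $e'$ would share $u$ and $v$. So $u,v,w$ and $e,e'',e'$ form a cycle of length $3$, a contradiction.

Hence every clique of $N$ on at least $2$ vertices is a clique of $Y$. As $s-1\ge2$ and $Y$ has no type-1 $K_{s-1}$ and no type-2 $K_t$, neither has $N$. Every coloring of $V(N)$ with $r$ colors has a monochromatic hyperedge, which carries a copy of $Y$.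
\end{proof}

Lemma~\ref{lem:pattern} will give a copy of $N$ with colors $(c_1,c_2)$ that we cannot choose. The cluster argument handles $(\text{red},\text{blue})$. For the other three possibilities we add small pieces to $N$ that become a red $K_s$ or a blue $K_t$ under those colors but are harmless under the natural coloring.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $N$ be given by Lemma~\ref{lem:N} with $r=t+1$, and let $X$ be the disjoint union of
\begin{itemize}
\item $N$;
\item $J_1$, a $K_s$ with exactly one edge of type~2 and all others of type~1;
\item $J_2$, a $K_t$ with exactly one edge of type~1 and all others of type~2;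
\item $J_3$, a type-2 $K_s$ if $s<t$ and a type-1 $K_t$ if $s>t$; if $s=t$ there is no $J_3$.
\end{itemize}
Each piece is $(s,t)$-free. For $N$ this is Lemma~\ref{lem:N}. The graph $J_1$ is not a type-1 $K_s$ because of its type-2 edge, and this single edge does not form a type-2 $K_t$ since $t\ge3$; the same holds for $J_2$ with the types exchanged, since $s\ge3$. The graph $J_3$ has edges of one type only and too few vertices for the forbidden clique of that type. So $X$ is $(s,t)$-free, and by~\eqref{eq:free} so is the graph $W$ given by Lemma~\ref{lem:pattern}.

Obtain $F$ from $W$ by adding, for every induced copy $\eta$ of $N$ in $W$, a \emph{cluster} of $t$ new vertices that are pairwise adjacent and adjacent to every vertex of $\eta(V(N))$. There are no edges between different clusters.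

\emph{The coloring.} Color $W$ naturally, color the edges inside clusters blue, and color the edges between clusters and $W$ red. Suppose that $Q$ is a red $K_s$. Since $W$ is $(s,t)$-free, $Q$ contains a cluster vertex $v$, say in the cluster of $\eta$. All red edges at $v$ go to $\eta(V(N))$, so $Q-v$ is a type-1 $K_{s-1}$ with all vertices in $\eta(V(N))$. This is impossible, because $\eta$ is an \emph{induced} copy of $N$ and $N$ has no type-1 $K_{s-1}$. (Inducedness is needed here: $W$ does contain type-1 copies of $K_{s-1}$, for instance in copies of $J_1$.) So there is no red $K_s$. Each cluster is a component of the blue graph, and there is no blue $K_t$ inside $W$, so every blue $K_t$ is a cluster. A blue $K_t\cdot K_2$ is connected and has $t+1$ vertices, so it would lie in a blue component properly containing a blue $K_t$. Hence $F\not\to(K_s,K_t\cdot K_2)$.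

\emph{$F$ is Ramsey for $(K_s,K_t)$.} Let $\varphi$ be any coloring of $F$. By Lemma~\ref{lem:pattern}(b) there is an induced copy of $X$ in $W$ whose type-1 edges have color $c_1$ and whose type-2 edges have color $c_2$. We identify the pieces of $X$ with their images.

If $c_1=c_2=\text{red}$, then $J_1$ is a red $K_s$. If $c_1=c_2=\text{blue}$, then $J_2$ is a blue $K_t$.

Let $(c_1,c_2)=(\text{red},\text{blue})$. The image of $N$ is an induced copy of $N$ in $W$; let $v_1,\dots,v_t$ be its cluster. Give a vertex $w$ of $N$ the label $0$ if all edges $wv_1,\dots,wv_t$ are red, and otherwise the least $i$ such that $wv_i$ is blue. There are $t+1$ labels, so by Lemma~\ref{lem:N} some label class contains a type-1 $K_{s-2}$ and a type-2 $K_{t-1}$, that is, a red $K_{s-2}$ and a blue $K_{t-1}$. If the label is $i\ge1$, then $v_i$ and the blue $K_{t-1}$ form a blue $K_t$. If the label is $0$, the red $K_{s-2}$ is joined in red to the whole cluster. Then either some edge $v_iv_j$ is red and extends it to a red $K_s$, or the cluster is a blue $K_t$.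

Let $(c_1,c_2)=(\text{blue},\text{red})$. If $s<t$, then $J_3$ is a red $K_s$, and if $s>t$, then $J_3$ is a blue $K_t$. If $s=t$, no such piece is available, since a type-2 or type-1 $K_t$ would not be $(t,t)$-free, but none is needed: exchanging the two colors in $\varphi$ leads to the previous case, which gives a monochromatic $K_t$.
\end{proof}

\section{An equivalent pair contains the two cliques}\label{sec:contain}

Suppose for a moment that $s=t\ge3$ and that neither $G$ nor $H$ contains $K_t$. Lemma~\ref{lem:pattern}, applied to $G\sqcup H$ with all edges of type~1, gives a graph without $K_t$ in which every coloring has a monochromatic $G\sqcup H$; it is Ramsey for $(G,H)$ and not for $(K_t,K_t)$. The harder case is the trade-off described in the introduction, where $G$ is small but $H$ contains $K_t$ or larger cliques. A graph that is Ramsey for $(G,H)$ must then contain these cliques, and we can only ask that they be split by a good coloring. So we first show that $G$ and $H$ themselves have good colorings, and then use these colorings as patterns.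

\begin{lemma}\label{lem:notRamsey}
Let $s,t\ge3$ and $(G,H)\sim(K_s,K_t)$. Then each of $G$ and $H$ has an $(s,t)$-good coloring.
\end{lemma}

\begin{proof}
Let $\rho=R(s,t)$ and let $Z\in\{G,H\}$. By Lemma~\ref{lem:basic}(iii), $Z$ is a subgraph of $K_\rho$ and of the graph from Corollary~\ref{cor:folkman}. The first fact gives $|V(Z)|\le\rho$, and the second gives $\omega(Z)\le\max(s,t)<\rho$ by Lemma~\ref{lem:basic}(ii). So $Z$ has fewer than $\rho$ vertices, or it has $\rho$ vertices two of which are nonadjacent and can share a color. In both cases $\chi(Z)\le\rho-1$, and $Z\notin\mathcal{R}(K_s,K_t)$ by Lemma~\ref{lem:basic}(i).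
\end{proof}

The hypothesis $s,t\ge3$ is needed: for $(G,H)=(K_2,K_t)$ the graph $H$ is itself Ramsey for $(K_2,K_t)$. This is why the case $\min(s,t)=2$ of Theorem~\ref{thm:A} gets a separate argument.

\begin{proposition}\label{prop:D}
Let $s,t\ge3$ and let $G$ and $H$ be arbitrary graphs with $(G,H)\sim(K_s,K_t)$. Then $K_s\subseteq G$ and $K_t\subseteq H$, or $K_t\subseteq G$ and $K_s\subseteq H$.
\end{proposition}

\begin{proof}
Suppose that the conclusion fails, so that
\[
\bigl(K_s\not\subseteq G\ \text{ or }\ K_t\not\subseteq H\bigr)\quad\text{and}\quad\bigl(K_t\not\subseteq G\ \text{ or }\ K_s\not\subseteq H\bigr).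
\]
We build an $(s,t)$-free patterned graph $X$ with one piece for each value of $(c_1,c_2)$.
\begin{itemize}
\item Let $G^*$ and $H^*$ be $G$ and $H$ with the types given by the colorings from Lemma~\ref{lem:notRamsey}, red edges receiving type~1 and blue edges type~2. Both are $(s,t)$-free.
\item If $K_s\not\subseteq G$, let $Y_1$ be $G$ with all edges of type~1. Otherwise $K_t\not\subseteq H$, and we let $Y_1$ be $H$ with all edges of type~2.
\item If $K_t\not\subseteq G$, let $Y_2$ be $G$ with all edges of type~2. Otherwise $K_s\not\subseteq H$, and we let $Y_2$ be $H$ with all edges of type~1.
\end{itemize}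
In each case $Y_1$ and $Y_2$ have edges of one type only and do not contain the clique forbidden for that type. So $X=G^*\sqcup H^*\sqcup Y_1\sqcup Y_2$ is $(s,t)$-free. By~\eqref{eq:free}, the natural coloring of the graph $W$ from Lemma~\ref{lem:pattern} is $(s,t)$-good, and $W\notin\mathcal{R}(K_s,K_t)$.

On the other hand, let $\varphi$ be a coloring of $W$, and take the copy of $X$ and the colors $c_1,c_2$ from Lemma~\ref{lem:pattern}(b). If $c_1=c_2=\text{red}$, then $G^*$ is a red $G$. If $c_1=c_2=\text{blue}$, then $H^*$ is a blue $H$. If $(c_1,c_2)=(\text{red},\text{blue})$, then $Y_1$ is a red $G$ (type~1) or a blue $H$ (type~2). If $(c_1,c_2)=(\text{blue},\text{red})$, then $Y_2$ is a red $G$ (type~2) or a blue $H$ (type~1). Hence $W\in\mathcal{R}(G,H)\setminus\mathcal{R}(K_s,K_t)$, a contradiction.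
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The bounds $|V(G)|,|V(H)|\le\rho$ hold by Lemma~\ref{lem:basic}(iii). By Proposition~\ref{prop:D} and symmetry we may assume, after interchanging $G$ and $H$ if necessary, that $K_s\subseteq G$ and $K_t\subseteq H$. We prove the statement about $H$. The statement about $G$ follows by applying it to $(H,G)\sim(K_t,K_s)$, where $K_t\subseteq H$, $K_s\subseteq G$ and $R(t,s)=\rho$.

\emph{Every component of $H$ that contains $K_t$ equals $K_t$.} Let $C$ be a component containing a copy $Q$ of $K_t$. If $C$ has exactly $t$ vertices, then $C=K_t$. Otherwise, as $C$ is connected, some vertex outside $Q$ has a neighbor in $Q$, so $K_t\cdot K_2\subseteq H$. Monotonicity gives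
\[
\mathcal{R}(K_s,K_t)=\mathcal{R}(G,H)\subseteq\mathcal{R}(K_s,K_t\cdot K_2),
\]
which contradicts Theorem~\ref{thm:C}.

\emph{Only one component of $H$ equals $K_t$.} If there were two, monotonicity would give $\mathcal{R}(K_s,K_t)\subseteq\mathcal{R}(K_s,K_t\sqcup K_t)$. But $K_\rho$ lies in the first class and not in the second. To see this, fix a vertex $v$, take an $(s,t)$-good coloring of $K_\rho-v=K_{\rho-1}$, and color all edges at $v$ blue. There is no red $K_s$, since $v$ has no red edge, and every blue $K_t$ contains $v$, so no two blue copies of $K_t$ are disjoint.

Thus $H=K_t\sqcup H_0$, where $H_0$ is the union of the remaining components and $K_t\not\subseteq H_0$.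
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The ``if'' direction is symmetry. Let $G$ and $H$ be connected with $(G,H)\sim(K_s,K_t)$.

\emph{Case $s,t\ge3$.} By Theorem~\ref{thm:B}, after possibly interchanging $G$ and $H$ we have $G=K_s\sqcup G_0$ and $H=K_t\sqcup H_0$. Connectivity forces $G_0$ and $H_0$ to be empty; in this case it is used nowhere else.

\emph{Case $\min(s,t)=2$.} By symmetry let $s=2$. By~\eqref{eq:K2}, $\mathcal{R}(G,H)$ is the class of graphs containing $K_t$, and $R(2,t)=t$. By Lemma~\ref{lem:basic}(iii), each of $G$ and $H$ has an edge and is a subgraph of $K_t$. If $t=2$, this gives $G=H=K_2$.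

Let $t\ge3$. Suppose that neither $G$ nor $H$ equals $K_t$. Being subgraphs of $K_t$, neither contains $K_t$. Apply Lemma~\ref{lem:pattern} to $X=G\sqcup H$ with all edges of type~1. By (a), $W$ contains no $K_t$. By (b), every coloring of $W$ has a monochromatic $G\sqcup H$, so $W\to(G,H)$. This contradicts the description of $\mathcal{R}(G,H)$. Hence one of the two graphs equals $K_t$, and by symmetry we may assume that it is $H$. Color one edge of $K_t$ red and the others blue. There is no blue $K_t$, and $K_t\in\mathcal{R}(G,H)$, so there is a red $G$. Thus $G$ has exactly one edge, and since $G$ is connected, $G=K_2$.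
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCGR}
Simona Boyadzhiyska, Dennis Clemens, Pranshu Gupta, Jonathan Rollin,
\emph{Ramsey equivalence for asymmetric pairs of graphs},
arXiv:2206.03898 (2022).

\bibitem{EH}
Erd\H{o}s, Hajnal,
Acta Math. Acad. Sci. Hungar. 17 (1966), 61--99.

\bibitem{Lov}
Lov\'asz,
Acta Math. Acad. Sci. Hungar. 19 (1968), 59--67.

\end{thebibliography}
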